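\title{Real free spectrahedra with finitely many free extreme points}

\begin{abstract}
We prove that a bounded real free spectrahedron has finitely many free extreme points, up to orthogonal equivalence, if and only if its first level is a simplex. Equivalently, a cone of tuples of real symmetric matrices that is cut out by one linear matrix inequality and generated by one tuple, and whose first level is pointed and spanning, has a simplicial first level. The proof reduces the statement to three-dimensional cones. There it compresses the inequality at two extreme rays and obtains small convex sets that the generator forces to be polyhedra and that the shape of the inequality forbids to have the required facets. The analogous statement over the complex numbers is false.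
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All matrices are real unless we say otherwise, $\mathbb S_n$ is the space of real symmetric $n\times n$ matrices, and $a\succeq0$ ($a\succ0$) means that $a$ is positive semidefinite (definite). Let $g\ge1$ and let $A=(A_1,\dots,A_g)$ be a tuple in $\mathbb S_d$. For a tuple $X=(X_1,\dots,X_g)$ in $\mathbb S_n$ put
\[
L_A(X)=I-A_1\otimes X_1-\dots-A_g\otimes X_g .
\]
The \emph{free spectrahedron} of $A$ is $\mathcal D_A=\bigcup_{n\ge1}\mathcal D_A(n)$, where $\mathcal D_A(n)=\{X\in(\mathbb S_n)^g: L_A(X)\succeq0\}$. Its first level $\mathcal D_A(1)\subseteq\mathbb R^g$ is an ordinary spectrahedron; it has $0$ in its interior because $L_A(0)=I$. We call $\mathcal D_A$ \emph{bounded} if $\mathcal D_A(1)$ is bounded.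

A \emph{matrix convex combination} of tuples $Y^j\in(\mathbb S_{n_j})^g$ is a tuple $\sum_jV_j^TY^jV_j$, formed coordinatewise, where the $V_j$ are finitely many $n_j\times n$ matrices with $\sum_jV_j^TV_j=I_n$. When all sizes are $1$ this is a convex combination with weights $V_j^2$; in general it also mixes the levels. The set $\mathcal D_A$ is closed under direct sums and under matrix convex combinations, since $L_A(\sum_jV_j^TY^jV_j)=\sum_j(I\otimes V_j)^TL_A(Y^j)(I\otimes V_j)$. In particular $y^TXy\in\mathcal D_A(1)$ for every $X\in\mathcal D_A(n)$ and every unit vector $y\in\mathbb R^n$. We write $\operatorname{mconv}(S)$ for the set of all matrix convex combinations of points of $S$.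

Two tuples $X,X'$ are \emph{orthogonally equivalent} if $X'_i=U^TX_iU$ for all $i$ with one orthogonal matrix $U$. A point $X\in\mathcal D_A(n)$ is a \emph{free extreme point} of $\mathcal D_A$ if in every representation $X=\sum_jV_j^TY^jV_j$ with $Y^j\in\mathcal D_A(n_j)$, all $V_j\neq0$ and $\sum_jV_j^TV_j=I_n$, each $Y^j$ is orthogonally equivalent either to $X$ (so $n_j=n$) or to $X\oplus Z$ for some $Z\in\mathcal D_A(n_j-n)$ (so $n_j>n$). Summands of these two kinds cannot be excluded, since $X$ is a compression of $X\oplus Z$; a free extreme point is one that arises from no other summands. Free extreme points are counted up to orthogonal equivalence.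

The following facts are known. Every bounded real free spectrahedron is the matrix convex hull of its free extreme points. If it has only finitely many of them, then $\mathcal D_A(1)$ is a polytope. If $\mathcal D_A(1)$ is a simplex, there are only finitely many. So free spectrahedra with finitely many free extreme points play the role that polytopes play among compact convex sets, and one asks how many of them there are. The following problem is posed in \cite{EG}.

\medskip
\noindent\textbf{Problem.} \emph{Is there a bounded real free spectrahedron $\mathcal D_A$ with only finitely many free extreme points such that $\mathcal D_A(1)$ is not a simplex?}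
\medskip

The answer is no.

\begin{theorem}\label{thm:main}
Let $\mathcal D_A$ be a bounded real free spectrahedron. The following are equivalent:
\begin{itemize}
\item[(a)] $\mathcal D_A$ has finitely many free extreme points up to orthogonal equivalence;
\item[(b)] $\mathcal D_A=\operatorname{mconv}(S)$ for some finite set $S$ of points of $\mathcal D_A$;
\item[(c)] $\mathcal D_A(1)$ is a simplex.
\end{itemize}
In this case $\mathcal D_A$ is the matrix convex hull of the $g+1$ vertices of $\mathcal D_A(1)$, and its free extreme points are exactly these vertices.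
\end{theorem}

To see what is at stake, suppose that $P=\mathcal D_A(1)$ is a polytope. For an affine function $f(x)=c+\sum_il_ix_i$ put $f(X)=cI+\sum_il_iX_i$, so that $y^Tf(X)y=f(y^TXy)$ for unit vectors $y$. If $f\ge0$ on $P$, then $f(X)\succeq0$ on $\mathcal D_A$. Therefore
\begin{equation}\label{eq:sandwich}
\operatorname{mconv}(\text{vertices of }P)\ \subseteq\ \mathcal D_A\ \subseteq\ \{X: f(X)\succeq0\text{ for every facet inequality }f\ge0\text{ of }P\}.
\end{equation}
The left end has finitely many generators; the right end is a free spectrahedron, given by diagonal matrices. For a simplex the two ends coincide (Section~\ref{sec:simplex}). For a square, the right end has no finite set of generators (Section~\ref{sec:square}) and the left end is not a free spectrahedron (Example~\ref{ex:vertices}). Between the ends there is room: one can add generators of higher level to the left end, or further inequalities to the right end, and hope that the two processes meet after finitely many steps. Over the complex numbers such a meeting occurs, even above a ball (Section~\ref{sec:complex}),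 which suggests the answer yes. Theorem~\ref{thm:main} says that over the reals it never occurs.

Boundedness cannot be dropped. For $g=d=1$ and $A_1=1$ we get $\mathcal D_A=\{X:X\preceq I\}$ with $\mathcal D_A(1)=(-\infty,1]$; the spectral theorem writes every $X$ as a matrix convex combination of points of level one, so a free extreme point has level one and is an extreme point of the half-line, and only $X=1$ is left.

The heart of the proof is a statement about cones. Let $V$ be a finite-dimensional real vector space. After a choice of basis $b_1,\dots,b_N$, an element $X=\sum_\mu b_\mu\otimes X_\mu$ of $V\otimes\mathbb R^{n\times m}$ is a tuple of matrices. Products $Y^TXY'$ and direct sums are formed coordinatewise, and $X^{\oplus r}$ is the direct sum of $r$ copies of $X$. A linear map on $V$ acts on the first factor: $f(X)=\sum_\mu f(b_\mu)X_\mu$ for $f\in V^*$, and $A(X)=\sum_\mu A(b_\mu)\otimes X_\mu$ for a linear map $A:V\to\mathbb S_d$. A convex cone $C\subseteq V$ is \emph{pointed} if $C\cap(-C)=\{0\}$, and \emph{simplicial} if it is generated by a basis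 of $V$. By $E_{ii}$ we denote the diagonal matrix units.

\begin{theorem}\label{thm:cone}
Let $V$ be a finite-dimensional real vector space, $A:V\to\mathbb S_d$ linear and $B\in V\otimes\mathbb S_k$. Suppose that for all $n$
\begin{equation}\label{eq:pair}
\{X\in V\otimes\mathbb S_n:A(X)\succeq0\}=\{Y^TB^{\oplus r}Y:\ r\ge1,\ Y\in\mathbb R^{kr\times n}\},
\end{equation}
and that the cone $\{x\in V:A(x)\succeq0\}$ is pointed and spans $V$. Then this cone is simplicial. Conversely, if $\{x\in V:A(x)\succeq0\}$ is simplicial with rays generated by a basis $v_1,\dots,v_N$ of $V$, then \eqref{eq:pair} holds for all $n$ with $B=\sum_iv_i\otimes E_{ii}$.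
\end{theorem}

One mechanism drives the proof. A point of the cone \eqref{eq:pair} has two descriptions, by the inequality and by vectors $Y$. Given a representation by $Y$, we may append any further column $z$ and obtain a larger positive semidefinite matrix; its new block row must annihilate the kernel of the old matrix. At suitable boundary points this forces the columns of $Y$ to solve an eigenvalue problem that depends only on $B$, so there are finitely many such points and the set under consideration is a polyhedron. One then asks whether the inequality allows the facets of that polyhedron. The mechanism is used three times: on the first level (Lemma~\ref{lem:polyhedral}), at two adjacent extreme rays (Section~\ref{sec:adjacent}) and at two non-adjacent extreme rays (Section~\ref{sec:nonadjacent}). Section~\ref{sec:lifting} provides the passage to extreme rays, and Section~\ref{sec:reduction} reduces the theorem to $\dim V=3$. Of the known facts listed above we use only the first, and only for (a)$\Rightarrow$(b); the other two are proved along the way.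

\section{The matrix square}\label{sec:square}

A finite set of generators can be replaced by one generator. Let $S$ be a finite set of tuples and $B$ their direct sum, of size $k$. Then
\begin{equation}\label{eq:mconv}
\operatorname{mconv}(S)\cap(\mathbb S_n)^g=\{Y^TB^{\oplus r}Y:\ r\ge1,\ Y\in\mathbb R^{kr\times n},\ Y^TY=I_n\}.
\end{equation}
Cutting $Y$ into blocks of rows, one for each summand of $B^{\oplus r}$, gives ``$\supseteq$''. Conversely, a combination $\sum_{j=1}^rV_j^TY^jV_j$ is obtained by placing $V_j$ in the rows of the summand $Y^j$ of the $j$-th copy of $B$ and zeros in the other rows.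

The smallest first level that is not a simplex is a quadrilateral. Consider the matrix square $\mathcal Q=\{(X_1,X_2):-I\preceq X_1,X_2\preceq I\}$, the right end of \eqref{eq:sandwich} for $P=[-1,1]^2$. We show by hand that $\mathcal Q\ne\operatorname{mconv}(S)$ for every finite $S\subseteq\mathcal Q$.

Let $B=(B_1,B_2)\in\mathcal Q$ be the direct sum of the points of $S$. Take the opposite vertices $v=(-1,-1)$ and $v'=(1,1)$. The facet inequalities that are tight at $v$ give $F_1=I+B_1\succeq0$ and $F_2=I+B_2\succeq0$; those at $v'$ give $F_3=I-B_2\succeq0$ and $F_4=I-B_1\succeq0$. The function $x_1-x_2$ vanishes at both vertices, and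
\[
H:=B_1-B_2=F_1-F_2=F_3-F_4 .
\]
A vector in the kernel of $F_1+F_2$ is in the kernels of $F_1$ and $F_2$, hence of $H$; the same holds for $F_3+F_4$. So $H=\Pi H\Pi'$, where $\Pi,\Pi'$ are the orthogonal projections onto the ranges of $F_1+F_2$ and $F_3+F_4$. Choose $c_0>0$ with $F_1+F_2\succeq c_0\Pi$ and $F_3+F_4\succeq c_0\Pi'$. With $c=\|H\|^2/c_0^2$, which does not depend on $r$, we get for all $y,y'\in\mathbb R^{kr}$
\begin{equation}\label{eq:CS}
(y^TH^{\oplus r}y')^2\le c\,\bigl(y^T(F_1+F_2)^{\oplus r}y\bigr)\bigl(y'^T(F_3+F_4)^{\oplus r}y'\bigr).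
\end{equation}
Now test this on pairs of reflections,
\[
X_1=\begin{pmatrix}-1&0\\0&1\end{pmatrix},\qquad X_2=\begin{pmatrix}-\cos\theta&\sin\theta\\ \sin\theta&\cos\theta\end{pmatrix},
\]
which lie in $\mathcal Q(2)$ because $X_1^2=X_2^2=I$, and which tend to $v\oplus v'$ as $\theta\to0$. If $X=Y^TB^{\oplus r}Y$ with $Y=[y\ y']$ and $Y^TY=I$, then both factors on the right of \eqref{eq:CS} equal $1-\cos\theta$, and $y^TH^{\oplus r}y'=-\sin\theta$. So $\sin^2\theta\le c(1-\cos\theta)^2$, that is, $1+\cos\theta\le c(1-\cos\theta)$ for $0<\theta<\pi$, and this fails for small $\theta$.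

Three features of this argument persist. The obstruction lives near a direct sum $v\oplus v'$ of two vertices. The quantities that matter are the facet functionals at $v$ on the first column, those at $v'$ on the second column, and the functional vanishing at both vertices across the columns. And the contradiction comes from comparing what the generator allows for these quantities with what the inequality allows. For a general $A$ the inequality does bound the cross term, and a finer comparison is needed.

\section{Tools}\label{sec:tools}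

\subsection*{Positive semidefinite matrices} Below, $a,s$ are symmetric matrices of the same size and $a\succeq0$.
\begin{itemize}
\item[(P0)] If $x^Tax=0$, then $ax=0$, because $|a^{1/2}x|^2=0$.
\item[(P1)] If $\begin{pmatrix}a&b\\b^T&c\end{pmatrix}\succeq0$ and $ax=0$, then $b^Tx=0$. Apply (P0) to the vector $(x,0)$.
\item[(P2)] If $x^Tsx>0$ for all $0\ne x\in\ker a$, then $s+\lambda a\succ0$ for large $\lambda$, and so $a+\varepsilon s\succ0$ for small $\varepsilon>0$. In blocks with respect to $\ker a\oplus(\ker a)^\perp$ we have $s_{11}\succ0$, and the Schur complement $s_{22}+\lambda a_{22}-s_{21}s_{11}^{-1}s_{12}$ is positive definite for large $\lambda$ since $a_{22}\succ0$.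
\item[(P3)] $\ker a\subseteq\ker s$ if and only if $a\pm\varepsilon s\succeq0$ for some $\varepsilon>0$. If $\ker a\subseteq\ker s$, both matrices act on $(\ker a)^\perp$, where $a\succ0$. Conversely, for $x\in\ker a$ we get $\pm x^Tsx\ge0$, so $x^T(a+\varepsilon s)x=0$, so $(a+\varepsilon s)x=0$ by (P0), and $sx=0$.
\item[(P4)] Let $G$ be an affine map from a vector space to symmetric matrices, $\Phi$ a convex set on which $G\succeq0$, and $x$ a point of the relative interior of $\Phi$. Then $\ker G(x)\subseteq\ker G(x')$ for all $x'\in\Phi$. For $\kappa\in\ker G(x)$, the affine function $\kappa^TG(\cdot)\kappa$ is nonnegative on a segment in $\Phi$ that starts at $x'\neq x$ and extends beyond $x$, and it vanishes at $x$; so it vanishes at $x'$, and (P0) applies.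
\end{itemize}

\subsection*{Convex sets} We use the following textbook facts in finite dimension.
\begin{itemize}
\item[(C1)] A closed convex set that contains no line is the sum of the convex hull of its extreme points and its recession cone. In particular, a compact convex set is the convex hull of its extreme points.
\item[(C2)] A ray $\mathbb R_+v$ of a cone $C$ is \emph{extreme} if $x,x'\in C$ and $x+x'\in\mathbb R_+v$ imply $x,x'\in\mathbb R_+v$. If $C$ is closed and pointed, there is $h\in V^*$ with $h>0$ on $C\setminus\{0\}$; the cross-section $C\cap\{h=1\}$ is compact, and its extreme points generate the extreme rays of $C$. If there are finitely many, $C$ is \emph{polyhedral}, and its nonzero faces are the cones over the faces of the cross-section polytope.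
\item[(C3)] The sum of a polytope and a polyhedral cone is a polyhedron. The faces of a polyhedral cone $C$ are the sets $C\cap\ker f$ with $f\ge0$ on $C$. A polyhedron with nonempty interior is the intersection of the half-spaces defined by its facets. If $C$ spans $V$, a \emph{facet functional} is an $f\neq0$ with $f\ge0$ on $C$ such that $C\cap\ker f$ spans $\ker f$. A face of a face of a polytope is a face, and the graph of vertices and edges of a polytope is connected.
\end{itemize}

\section{Simplices}\label{sec:simplex}

\begin{proposition}\label{prop:simplex}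
If $\mathcal D_A(1)$ is a simplex, then $\mathcal D_A$ is the matrix convex hull of the $g+1$ vertices of $\mathcal D_A(1)$, and these vertices are exactly its free extreme points.
\end{proposition}

\begin{proof}
The simplex has interior, so it has $g+1$ vertices $v_0,\dots,v_g$. Let $f_0,\dots,f_g$ be the barycentric coordinates. They are nonnegative on the simplex, and $\sum_if_i=1$ and $x=\sum_if_i(x)v_i$ are identities between affine functions. Hence every $X\in\mathcal D_A(n)$ satisfies $f_i(X)\succeq0$, $\sum_if_i(X)=I$ and $X=\sum_iv_if_i(X)$ coordinatewise. Write $f_i(X)=\sum_jw_{ij}w_{ij}^T$ with nonzero $w_{ij}\in\mathbb R^n$. Then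
\[
X=\sum_{i,j}(w_{ij}^T)^T\,v_i\,(w_{ij}^T),\qquad\sum_{i,j}w_{ij}w_{ij}^T=I,
\]
is a matrix convex combination of vertices with nonzero coefficients $w_{ij}^T\in\mathbb R^{1\times n}$. This proves the first claim. If $X$ is free extreme, all summands have size $1\ge n$, so $n=1$ and $X$ is one of the $v_i$.

Conversely, let $x=v_{i_0}$ and $x=\sum_jV_j^TY^jV_j$ with nonzero columns $V_j\in\mathbb R^{n_j}$, $\sum_j|V_j|^2=1$. Put $e_j=V_j/|V_j|$. Then $x=\sum_j|V_j|^2e_j^TY^je_j$ is a convex combination of points of $\mathcal D_A(1)$ with positive weights, so $e_j^TY^je_j=x$. For $i\ne i_0$ we have $e_j^Tf_i(Y^j)e_j=f_i(x)=0$, so $f_i(Y^j)e_j=0$ by (P0). Then $f_{i_0}(Y^j)e_j=e_j$, and $Y^je_j=\sum_iv_if_i(Y^j)e_j=xe_j$: the vector $e_j$ is a joint eigenvector of $Y^j$. So $Y^j=x$ if $n_j=1$, and otherwise $Y^j$ is orthogonally equivalent to $x\oplus Z$, where $Z\in\mathcal D_A(n_j-1)$ is the compression of $Y^j$ to $e_j^\perp$.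
\end{proof}

The converse part of Theorem~\ref{thm:cone} is the homogeneous version.

\begin{proof}[Proof of the converse part of Theorem~\ref{thm:cone}]
Let $f_1,\dots,f_N$ be the basis dual to $v_1,\dots,v_N$. If $A(X)\succeq0$, then $A(y^TXy)=(I\otimes y)^TA(X)(I\otimes y)\succeq0$ for all $y\in\mathbb R^n$, so $y^Tf_i(X)y\ge0$ and $f_i(X)\succeq0$. Let $Y\in\mathbb R^{Nn\times n}$ have the $s$-th row of $f_i(X)^{1/2}$ as the $i$-th row of its $s$-th block of $N$ rows. Then $Y^TE_{ii}^{\oplus n}Y=f_i(X)$, so $Y^TB^{\oplus n}Y=\sum_iv_i\otimes f_i(X)=X$. For the other inclusion, $A(Y^TB^{\oplus r}Y)=\sum_iA(v_i)\otimes Y^TE_{ii}^{\oplus r}Y\succeq0$.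
\end{proof}

Proposition~\ref{prop:simplex} gives (c)$\Rightarrow$(a), (c)$\Rightarrow$(b) and the last sentence of Theorem~\ref{thm:main}. The implication (a)$\Rightarrow$(b) follows from the known fact that a bounded $\mathcal D_A$ is the matrix convex hull of its free extreme points: one representative of each class suffices, as an orthogonal matrix can be absorbed into the coefficient $V_j$. It remains to prove (b)$\Rightarrow$(c) and the first part of Theorem~\ref{thm:cone}.

\section{Finite pairs}\label{sec:pairs}

The proof will pass to faces and to quotients by extreme rays. Neither operation respects the normalization $L_A(0)=I$, so we homogenize.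

\begin{lemma}\label{lem:homog}
The first part of Theorem~\ref{thm:cone} implies {\rm(b)}$\Rightarrow${\rm(c)} in Theorem~\ref{thm:main}.
\end{lemma}

\begin{proof}
Let $\mathcal D_A=\operatorname{mconv}(S)$ and let $B=(B_1,\dots,B_g)\in\mathcal D_A(k)$ be the direct sum of the points of $S$. On $V=\mathbb R^{1+g}$ put $\mathbf A(x_0,x)=x_0I-\sum_ix_iA_i$ and $\mathbf B=(I,B_1,\dots,B_g)$.

\emph{Level one.} Let $\mathbf A(x_0,x)\succeq0$. If $x_0<0$, or $x_0=0\ne x$, then $-\sum_ix_iA_i\succeq0$ and $x\ne0$, so $sx\in\mathcal D_A(1)$ for all $s\ge0$, against boundedness. If $x_0>0$, then $x/x_0\in\mathcal D_A(1)$. So $C=\{\mathbf A\succeq0\}\subseteq V$ is the cone over $\{1\}\times\mathcal D_A(1)$. It is pointed, it has the interior point $(1,0)$, and $x_0\pm\varepsilon x_i\ge0$ on $C$ for some $\varepsilon>0$.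

\emph{Equation \eqref{eq:pair}.} Since $\mathbf A(\mathbf B)=L_A(B)\succeq0$, the right side is contained in the left side. Let $\mathbf A(X_0,X)\succeq0$. Then $y^T(X_0,X)y\in C$ for every vector $y$, so $X_0\succeq0$ and $X_0\pm\varepsilon X_i\succeq0$, and $\ker X_0\subseteq\ker X_i$ by (P3). If $X_0=0$, take $Y=0$. Otherwise write $X_0=W^TW$ with $W\in\mathbb R^{m\times n}$ of rank $m$, and put $W^+=W^T(WW^T)^{-1}$ and $\tilde X_i=(W^+)^TX_iW^+$. We have $WW^+=I_m$, so $L_A(\tilde X)=(I\otimes W^+)^T\mathbf A(X_0,X)(I\otimes W^+)\succeq0$; and $W^+W$ is the orthogonal projection onto $(\ker X_0)^\perp$, so $W^T\tilde X_iW=X_i$. By \eqref{eq:mconv}, $\tilde X=U^TB^{\oplus r}U$ with $U^TU=I_m$, and $Y=UW$ gives $(X_0,X)=Y^T\mathbf B^{\oplus r}Y$.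

So $C$ is generated by a basis of $V$, which we may normalize to $(1,v_0),\dots,(1,v_g)$. Then $\mathcal D_A(1)$ is the convex hull of the affinely independent points $v_0,\dots,v_g$.
\end{proof}

For $V=0$ Theorem~\ref{thm:cone} is empty. From now on $V\neq0$.

\begin{definition}\label{def:pair}
A \emph{finite pair} on $V\ne0$ consists of a linear map $A:V\to\mathbb S_d$ and $B\in V\otimes\mathbb S_k$ such that
\begin{itemize}
\item[(i)] \eqref{eq:pair} holds for all $n$; we call this set $C_n$;
\item[(ii)] $C_1$ is pointed and spans $V$;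
\item[(iii)] $A(e)\succ0$ for some $e\in V$.
\end{itemize}
For $f\in V^*$ we write $\hat f=f(B)^{\oplus r}$, with $r$ determined by the size of the vectors on which $\hat f$ acts. Thus $f(Y^TB^{\oplus r}Y')=Y^T\hat fY'$.
\end{definition}

Four remarks will be used throughout.
\begin{itemize}
\item[(F1)] \emph{If {\rm(i)} and {\rm(ii)} hold, {\rm(iii)} can be arranged without changing $B$ or any $C_n$.} Let $e$ be an interior point of $C_1$. By (P4), $K=\ker A(e)$ is annihilated by $A(x)$ for $x\in C_1$, hence for all $x\in V$. We have $K\ne\mathbb R^d$, since otherwise $C_1=V$ is not pointed. Replace $A$ by its compression to $K^\perp$.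
\item[(F2)] \emph{If $f\ge0$ on $C_1$, then $f(X)\succeq0$ for $X\in C_n$}, because $y^TXy\in C_1$. Since $B\in C_k$ (take $r=1$, $Y=I$), we have $f(B)\succeq0$ and $\hat f\succeq0$.
\item[(F3)] \emph{In \eqref{eq:pair} one may fix $r=kn$.} If $Y$ has blocks $Y^{(1)},\dots,Y^{(r)}\in\mathbb R^{k\times n}$, then $Y^TB^{\oplus r}Y=\sum_s(Y^{(s)})^TBY^{(s)}$ depends linearly on the positive semidefinite matrix $\sum_s\operatorname{vec}(Y^{(s)})\operatorname{vec}(Y^{(s)})^T$ of size $kn$, which by the spectral theorem is a sum of $kn$ terms of the form $\eta\eta^T$.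
\item[(F4)] \emph{If $\dim V\ge2$ and $v$ generates an extreme ray of $C_1$, then $\ker A(v)\ne0$.} Otherwise $v\pm\varepsilon x\in C_1$ for every $x\in V$ and small $\varepsilon$, so $x\in\mathbb Rv$.
\end{itemize}
By (F1), the first part of Theorem~\ref{thm:cone} says that $C_1$ is simplicial for every finite pair. The first step shows the mechanism in its simplest form.

\begin{lemma}\label{lem:polyhedral}
For a finite pair, $C_1$ has at most $k$ extreme rays. In particular it is polyhedral.
\end{lemma}

\begin{proof}
The cone $C_1$ is closed and pointed; choose $h$ as in (C2). Let $v$ generate an extreme ray, $h(v)=1$. Write $v=\sum_sy_s^TBy_s$ with $y_s\in\mathbb R^k$. Each term lies in $C_1$, hence in $\mathbb R_+v$, and some term is nonzero. After scaling there is $y\in\mathbb R^k$ with $y^TBy=v$.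

Let $z\in\mathbb R^k$ with $z^Th(B)y=0$, and put $\beta=y^TBz\in V$, $\gamma=z^TBz$. The point $[y\ z]^TB[y\ z]$ lies in $C_2$, which means
\[
\begin{pmatrix}A(v)&A(\beta)\\A(\beta)&A(\gamma)\end{pmatrix}\succeq0 .
\]
By (P1), $\ker A(v)\subseteq\ker A(\beta)$, so $v\pm\varepsilon\beta\in C_1$ by (P3). Extremality gives $\beta\in\mathbb Rv$, and $h(\beta)=0$ gives $\beta=0$. Thus for every $f\in V^*$ the vector $f(B)y$ is orthogonal to all $z\perp h(B)y$. Since $y^Th(B)y=1$, the vector $h(B)y$ is nonzero, so $f(B)y=\lambda h(B)y$, and pairing with $y$ gives $\lambda=f(v)$.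

Let $v'\ne v$ be another such generator, with vector $y'$, and choose $f$ with $f(v)\ne f(v')$. Then $f(v)\,y'^Th(B)y=y'^Tf(B)y=f(v')\,y'^Th(B)y$, so $y'^Th(B)y=0$. The vectors $h(B)^{1/2}y$ are therefore orthonormal in $\mathbb R^k$.
\end{proof}

\section{Compression at extreme rays}\label{sec:lifting}

In Section~\ref{sec:square} we approached $v\oplus v'$ along a curve and compared orders of vanishing. In a cone this limit can be taken once and for all: we add a large multiple of $D=v\oplus v'$ and retain only what survives, namely the compression of $A(X)$ to $\ker A(D)$ on one side and the functionals that vanish on $v$, on $v'$ or on both on the other side. The next lemma says that the two descriptions still match.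

Let $(A,B)$ be a finite pair with $\dim V\ge2$, let $v_1,\dots,v_p$ generate extreme rays of $C_1$, and let $J_i$ be a matrix whose columns are an orthonormal basis of $\ker A(v_i)$. Let $n=n_1+\dots+n_p$. For $X\in V\otimes\mathbb S_n$ with blocks $X_{ij}\in V\otimes\mathbb R^{n_i\times n_j}$, identify $\mathbb R^d\otimes\mathbb R^n$ with $\bigoplus_i\mathbb R^d\otimes\mathbb R^{n_i}$ and put
\[
\mathcal L(X)=\mathcal J^TA(X)\mathcal J,\qquad\mathcal J=\bigoplus_{i=1}^pJ_i\otimes I_{n_i}.
\]
Every entry $\varphi(x)$ of $J_i^TA(x)J_j$ is a functional with $\varphi(v_i)=\varphi(v_j)=0$, and the $(i,j)$ block of $\mathcal L(X)$ is made of the matrices $\varphi(X_{ij})$. So $\mathcal L(X)$ depends only on the matrices $f(X_{ij})$ with $f(v_i)=f(v_j)=0$.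

\begin{lemma}\label{lem:lifting}
$\mathcal L(X)\succeq0$ if and only if there are $r\ge1$ and $Y=[Y_1\ \cdots\ Y_p]\in\mathbb R^{kr\times n}$, with $Y_i$ having $n_i$ columns, such that
\begin{equation}\label{eq:lift}
f(X_{ij})=Y_i^T\hat fY_j\quad\text{for all $i,j$ and all $f\in V^*$ with }f(v_i)=f(v_j)=0 .
\end{equation}
\end{lemma}

\begin{proof}
If \eqref{eq:lift} holds, then $X'=Y^TB^{\oplus r}Y\in C_n$ and $\mathcal L(X)=\mathcal L(X')=\mathcal J^TA(X')\mathcal J\succeq0$.

Conversely, assume first $\mathcal L(X)\succ0$. Let $D$ be block diagonal with blocks $v_i\otimes I_{n_i}$. Then $A(D)=\bigoplus_iA(v_i)\otimes I_{n_i}\succeq0$, its kernel is the range of $\mathcal J$, and $A(X)$ is positive definite there. By (P2), $X+\lambda D\in C_n$ for large $\lambda$, so $X+\lambda D=Y^TB^{\oplus r}Y$, with $r=kn$ by (F3). Since $f(D_{ij})=0$ for the $f$ in \eqref{eq:lift}, this $Y$ works.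

Now let $\mathcal L(X)\succeq0$. For $0<\delta\le1$ put $X^\delta=X+\delta e\otimes I_n$. Then $\mathcal L(X^\delta)\succ0$ by (iii), so $X^\delta$ is represented by some $Y^\delta$ with $r=kn$. The difficulty is that $\lambda$, and with it $Y^\delta$, may be unbounded as $\delta\to0$; we discard the part of $Y^\delta$ that \eqref{eq:lift} does not see. Since $C_1$ is polyhedral, there is $h_i\ge0$ on $C_1$ with $C_1\cap\ker h_i=\mathbb R_+v_i$. If $f(v_i)=0$, then $h_i\pm\varepsilon f\ge0$ on $C_1$ for small $\varepsilon>0$: this holds at $v_i$ and at each of the finitely many other extreme rays, where $h_i>0$. By (F2) and (P3), $\ker h_i(B)\subseteq\ker f(B)$. Let $\Pi_i$ be the orthogonal projection onto $(\ker h_i(B))^\perp$. For $f(v_i)=f(v_j)=0$ we obtain $f(B)=\Pi_if(B)\Pi_j$, so we may replace $Y_i^\delta$ by $\Pi_i^{\oplus r}Y_i^\delta$. With $c_i>0$ such that $h_i(B)\succeq c_i\Pi_i$, we now have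
\[
c_i(Y_i^\delta)^TY_i^\delta\preceq(Y_i^\delta)^T\hat h_iY_i^\delta=h_i(X_{ii})+\delta h_i(e)I .
\]
So the $Y^\delta$ are bounded matrices of fixed size, and a limit point as $\delta\to0$ satisfies \eqref{eq:lift}.
\end{proof}

The bound $h_i\pm\varepsilon f\ge0$ is where polyhedrality enters. It fails for the round cone $x_0\ge(x_1^2+x_2^2)^{1/2}$ at $v=(1,1,0)$: at $(1,\cos\theta,\sin\theta)$ the functional $h=x_0-x_1$ has order $\theta^2$ and $f=x_2$ has order $\theta$.

\section{Reduction to dimension three}\label{sec:reduction}

Finite pairs pass to facets, by restricting $A$ and compressing $B$, and to quotients by extreme rays, by compressing $A$ and projecting $B$.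

\begin{lemma}\label{lem:facet}
Let $(A,B)$ be a finite pair with $\dim V\ge2$ and $f$ a facet functional of $C_1$. There is a finite pair on $\ker f$ with first level $F=C_1\cap\ker f$.
\end{lemma}

\begin{proof}
Let $X\in C_n$ with $f(X)=0$, and write $X=Y^TB^{\oplus r}Y$. Then $Y^T\hat fY=0$ and $\hat f\succeq0$, so $\hat fY=0$ by (P0). Taking $0\ne X\in F$ shows $\ker f(B)\ne0$. Let the columns of $Q$ be an orthonormal basis of $\ker f(B)$ and put $B_F=Q^TBQ$. Since $f(B_F)=0$, the tuple $B_F$ has its first factor in $\ker f$. From $\hat fY=0$ we get $Y=Q^{\oplus r}Y'$ and $X=Y'^TB_F^{\oplus r}Y'$. Conversely, $Y'^TB_F^{\oplus r}Y'=(Q^{\oplus r}Y')^TB^{\oplus r}(Q^{\oplus r}Y')$ lies in $C_n$ and in $\ker f\otimes\mathbb S_n$. So $(A|_{\ker f},B_F)$ satisfies (i); $F$ is pointed and spans $\ker f$; and (F1) provides (iii).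
\end{proof}

\begin{lemma}\label{lem:quotient}
Let $(A,B)$ be a finite pair with $\dim V\ge2$, let $v$ generate an extreme ray of $C_1$, and let $\pi:V\to V/\mathbb Rv$ be the quotient map. There is a finite pair on $V/\mathbb Rv$ with first level $\pi(C_1)$.
\end{lemma}

\begin{proof}
Let the columns of $J$ be an orthonormal basis of $\ker A(v)$, which is nonzero by (F4). Put $\bar A(\pi x)=J^TA(x)J$, which is well defined as $A(v)J=0$, and $\bar B=\pi(B)$. Every $\bar X\in(V/\mathbb Rv)\otimes\mathbb S_n$ is $\pi(X)$ for some $X$, and $\bar A(\bar X)=\mathcal L(X)$ for $p=1$. The functionals with $f(v)=0$ are the $\bar f\circ\pi$, so \eqref{eq:lift} says $\bar X=Y^T\bar B^{\oplus r}Y$. Thus Lemma~\ref{lem:lifting} gives (i), and the first level is $\{y^T\bar B^{\oplus r}y\}=\pi(C_1)$. This cone spans. It is pointed: if $\pi(x)=-\pi(x')$ with $x,x'\in C_1$, then $x+x'\in\mathbb Rv\cap C_1=\mathbb R_+v$, so $x,x'\in\mathbb R_+v$ and $\pi(x)=0$. Finally $\bar A(\pi e)=J^TA(e)J\succ0$.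
\end{proof}

\begin{lemma}\label{lem:comb}
Let $C$ be a pointed polyhedral cone spanning $V$, $\dim V\ge4$. If all facets of $C$ and all quotients $\pi(C)\subseteq V/\mathbb Rv$ by extreme rays are simplicial, then $C$ is simplicial.
\end{lemma}

\begin{proof}
Let $P$ be a cross-section polytope, of dimension $m=\dim V-1\ge3$; its facets are simplices. Fix a vertex $v$. The functionals $\bar f\ge0$ on $\pi(C)$ correspond to the functionals $f=\bar f\circ\pi\ge0$ on $C$ with $f(v)=0$, and $\pi(C\cap\ker f)=\pi(C)\cap\ker\bar f$, $C\cap\pi^{-1}(\ker\bar f)=C\cap\ker f$. So $\pi$ induces an inclusion-preserving bijection from the faces of $C$ containing $v$ to the faces of $\pi(C)$, which lowers dimensions by one. The simplicial cone $\pi(C)$ of dimension $m$ has $m$ extreme rays and, for each of them, a facet containing all the others. Hence $v$ lies on exactly $m$ edges $[v,v_1],\dots,[v,v_m]$ of $P$, and for each $l$ there is a facet $F_l$ of $P$ containing $v$ and the $v_j$ with $j\ne l$.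

For $i\ne j$ choose $l\notin\{i,j\}$, which is possible as $m\ge3$. Then $v_i,v_j$ are vertices of the simplex $F_l$, so $[v_i,v_j]$ is an edge of $P$. Thus $v_i$ has the $m$ neighbors $v$ and $v_j$ ($j\ne i$), and no others, because every vertex lies on exactly $m$ edges. The set $\{v,v_1,\dots,v_m\}$ is closed under adjacency and the graph of $P$ is connected, so $P$ has $m+1$ vertices and is a simplex.
\end{proof}

Pointed polyhedral spanning cones of dimension at most $2$ are simplicial. For the same reason Lemma~\ref{lem:comb} fails in dimension $3$: the cone over any polygon satisfies its hypotheses. So dimension $3$ carries the whole difficulty.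

\begin{proposition}\label{prop:three}
For a finite pair with $\dim V=3$, the cone $C_1$ has exactly three extreme rays.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:cone}, given Proposition~\ref{prop:three}]
We show by induction on $\dim V$ that $C_1$ is simplicial for every finite pair. The cone is polyhedral by Lemma~\ref{lem:polyhedral}. The cases $\dim V\le3$ are settled. For $\dim V\ge4$, facets and quotients are first levels of finite pairs of smaller dimension by Lemmas~\ref{lem:facet} and~\ref{lem:quotient}, so Lemma~\ref{lem:comb} applies. With (F1) this is the first part of Theorem~\ref{thm:cone}. Lemma~\ref{lem:homog} gives (b)$\Rightarrow$(c), and the remaining assertions were proved in Section~\ref{sec:simplex}.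
\end{proof}

\section{Two rays of a three-dimensional cone}\label{sec:tworays}

From now on $(A,B)$ is a finite pair with $\dim V=3$. The cross-section of $C_1$ is a convex polygon. Each facet functional vanishes on two extreme rays, which are called \emph{adjacent}, and is positive on the others. Each extreme ray $\mathbb R_+v$ lies on two facets, whose functionals form a basis of $\{f:f(v)=0\}$.

Let $v,v'$ generate distinct extreme rays. Let $f_1,f_2$ be the facet functionals at $v$ and $f_3,f_4$ those at $v'$, and let $\ell\ne0$ span $\{f:f(v)=f(v')=0\}$. Let $J,J'$ have as columns orthonormal bases of $E=\ker A(v)$ and $E'=\ker A(v')$; we describe vectors of $E,E'$ by their coordinates in these bases. As in Section~\ref{sec:lifting}, there are fixed matrices with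
\[
J^TA(x)J=f_1(x)\Lambda_1+f_2(x)\Lambda_2,\quad J'^TA(x)J'=f_3(x)\Lambda_3+f_4(x)\Lambda_4,\quad J^TA(x)J'=\ell(x)M .
\]
At the second extreme ray of the facet $f_2=0$ we have $f_1>0$, so $\Lambda_1\succeq0$; the same argument gives $\Lambda_i\succeq0$ for all $i$. For $U_1,U_2\in\mathbb S_n$, $U_3,U_4\in\mathbb S_m$ and $Z\in\mathbb R^{n\times m}$ put
\[
\mathcal L(U_1,U_2;U_3,U_4;Z)=\begin{pmatrix}\Lambda_1\otimes U_1+\Lambda_2\otimes U_2&M\otimes Z\\M^T\otimes Z^T&\Lambda_3\otimes U_3+\Lambda_4\otimes U_4\end{pmatrix}.
\]
It acts on vectors $\kappa=(\kappa_1,\dots,\kappa_n;\kappa_1',\dots,\kappa_m')$ with $\kappa_i\in E$ and $\kappa_j'\in E'$.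

\begin{lemma}\label{lem:two}
\begin{itemize}
\item[(1)] $\mathcal L(U_1,U_2;U_3,U_4;Z)\succeq0$ if and only if there are $r\geq1$, $Y\in\mathbb R^{kr\times n}$ and $Y'\in\mathbb R^{kr\times m}$ with
\[
U_1=Y^T\hat f_1Y,\quad U_2=Y^T\hat f_2Y,\quad U_3=Y'^T\hat f_3Y',\quad U_4=Y'^T\hat f_4Y',\quad Z=Y^T\hat\ell Y' .
\]
\item[(2)] Let $Y=[y_1\cdots y_n]$, $Y'=[y_1'\cdots y_m']$ be as in {\rm(1)} and let $\kappa\in\ker\mathcal L(U_1,U_2;U_3,U_4;Z)$. Then for every $z\in\mathbb R^{kr}$
\begin{align}
\sum_i\bigl((z^T\hat f_1y_i)\Lambda_1+(z^T\hat f_2y_i)\Lambda_2\bigr)\kappa_i+\sum_j(z^T\hat\ell y_j')M\kappa_j'&=0,\label{eq:row1}\\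
\sum_i(z^T\hat\ell y_i)M^T\kappa_i+\sum_j\bigl((z^T\hat f_3y_j')\Lambda_3+(z^T\hat f_4y_j')\Lambda_4\bigr)\kappa_j'&=0.\label{eq:row2}
\end{align}
\end{itemize}
\end{lemma}

\begin{proof}
(1) Since $f_1,f_2$ and $f_3,f_4$ are linearly independent pairs and $\ell\ne0$, there is $X\in V\otimes\mathbb S_{n+m}$ with $f_i(X_{11})=U_i$ ($i=1,2$), $f_j(X_{22})=U_j$ ($j=3,4$) and $\ell(X_{12})=Z$. Then $\mathcal L(X)$ of Lemma~\ref{lem:lifting} with $p=2$ is the matrix above, and \eqref{eq:lift} is the stated list of equations.

(2) By (1), the matrix $\mathcal L$ built from $[Y\ z]$ and $Y'$ is positive semidefinite. It contains the old matrix as a principal submatrix and has one more block row, indexed by a further copy of $E$, whose blocks in the old columns are the coefficients of $\kappa_i,\kappa_j'$ in \eqref{eq:row1}. So (P1) gives \eqref{eq:row1}. Using $Y$ and $[Y'\ z]$ gives \eqref{eq:row2}.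
\end{proof}

\section{Adjacent rays}\label{sec:adjacent}

\begin{lemma}\label{lem:adjacent}
Let $v,w$ generate adjacent extreme rays, let $t$ be the facet functional with $t(v)=t(w)=0$, let $u$ be the other one at $v$ and $q$ the other one at $w$. Then there are $r\ge1$ and $y,y'\in\mathbb R^{kr}$ with
\[
\hat uy=0,\qquad\hat qy'=0,\qquad y^T\hat ty=y'^T\hat ty'=y^T\hat ty'=1 .
\]
\end{lemma}

Apply Section~\ref{sec:tworays} to the rays $v,w$ with $f_1=u$, $f_3=q$ and $f_2=f_4=\ell=t$, and with $n=m=1$. Fix the three values of $t$ and let the other two vary: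
\[
\Omega=\{(a,b)\in\mathbb R^2:G(a,b)\succeq0\},\qquad G(a,b)=\mathcal L(a,1;b,1;1)=\begin{pmatrix}a\Lambda_1+\Lambda_2&M\\M^T&b\Lambda_3+\Lambda_4\end{pmatrix}.
\]
By Lemma~\ref{lem:two}(1), $\Omega$ is the set of pairs $(y^T\hat uy,\,y'^T\hat qy')$ with $y^T\hat ty=y'^T\hat ty'=y^T\hat ty'=1$, and by (P0) the lemma says that $(0,0)\in\Omega$. The point is that $a$ and $b$ enter $G$ in different diagonal blocks. When all blocks are positive scalars, the boundary of $\{G\succeq0\}$ is a branch of the hyperbola $(a\Lambda_1+\Lambda_2)(b\Lambda_3+\Lambda_4)=M^2$; we shall see that it never contains a slanted segment. A generator, on the other hand, tends to produce one.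

\begin{example}\label{ex:vertices}
Let $B$ be the direct sum of $v=(1,-1,-1)$, $w=(1,1,-1)$, $v'=(1,1,1)$, $w'=(1,-1,1)$ in $V=\mathbb R^3$, the homogenized vertices of a square. With $t=x_0+x_2$, $u=x_0+x_1$, $q=x_0-x_1$ we have $t(B)=\operatorname{diag}(0,0,2,2)$, $u(B)=\operatorname{diag}(0,2,2,0)$, $q(B)=\operatorname{diag}(2,0,0,2)$. Write $y=(y_1,\dots,y_4)$ with $y_i\in\mathbb R^r$ according to the four vertices. The conditions on $t$ give $(y-y')^T\hat t(y-y')=0$, that is $y_3=y_3'$ and $y_4=y_4'$, and $2|y_3|^2+2|y_4|^2=1$. Then $a=2|y_2|^2+2|y_3|^2$ and $b=2|y_1'|^2+2|y_4|^2$, and these pairs fill $\{a,b\ge0,\ a+b\ge1\}$, which misses the origin. So this $B$ belongs to no finite pair, and by the proof of Lemma~\ref{lem:homog} the matrix convex hull of the vertices of $[-1,1]^2$ is not a free spectrahedron.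
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:adjacent}]
The set $\Omega$ is closed and convex. It lies in $\mathbb R_+^2$ because $\hat u,\hat q\succeq0$, and $\Omega+\mathbb R_+^2\subseteq\Omega$ because $\Lambda_1,\Lambda_3\succeq0$. It meets both axes. Let $x$ generate the second extreme ray of the facet $u=0$; it differs from $\mathbb R_+v$ and $\mathbb R_+w$, so we can normalize $t(x)=1$. Writing $x=y^TB^{\oplus r}y$ and taking $y'=y$ gives a point $(0,b_0)\in\Omega$. The facet $q=0$ gives a point $(a_0,0)\in\Omega$ in the same way. In particular $\Omega$ has interior, contains no line, and has recession cone $\mathbb R_+^2$.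

\emph{$\Omega$ is a polyhedron.} Let $(a,b)$ be an extreme point, represented by $y,y'$. From $(y-y')^T\hat t(y-y')=1+1-2=0$ we get $\hat ty=\hat ty'\neq0$. Let $z\perp\hat ty$ and $\beta=z^T\hat uy$. Then $z^T\hat ty=z^T\hat ty'=0$, so \eqref{eq:row1} reads $\beta\Lambda_1\kappa_1=0$ for all $(\kappa_1;\kappa_1')\in\ker G(a,b)$. By (P3), $G(a\pm\varepsilon\beta,b)=G(a,b)\pm\varepsilon(\beta\Lambda_1\oplus0)\succeq0$ for some $\varepsilon>0$, and extremality gives $\beta=0$. Hence $\hat uy$ is a multiple of $\hat ty$, and pairing with $y$ gives $\hat uy=a\,\hat ty$. Some block $\eta\in\mathbb R^k$ of $y$ has $\eta^Tt(B)\eta>0$, and $u(B)\eta=a\,t(B)\eta$. If $\tilde a\ne a$ occurs with $\tilde\eta$, then $a\,\tilde\eta^Tt(B)\eta=\tilde\eta^Tu(B)\eta=\tilde a\,\tilde\eta^Tt(B)\eta$, so the nonzero vectors $t(B)^{1/2}\eta$ and $t(B)^{1/2}\tilde\eta$ are orthogonal. So at most $k$ values $a$ occur. With $\beta'=z^T\hat qy'$, equation \eqref{eq:row2} reads $\beta'\Lambda_3\kappa_1'=0$, and the same argument gives $\hat qy'=b\,\hat ty'$ and at most $k$ values $b$. By (C1)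 and (C3), $\Omega$ is a polyhedron.

\emph{$\Omega$ contains the origin.} Otherwise, by (C3), some edge $\Sigma$ of $\Omega$ has an inequality $\alpha a+\beta b\ge\lambda$ that fails at the origin, so $\lambda>0$. The points $(a_0,0)$ and $(0,b_0)$ give $\alpha>0$ and $\beta>0$; so two distinct points of $\Sigma$ differ in both coordinates. Let $N_0$ be the common kernel of all $G(a,b)$, $(a,b)\in\mathbb R^2$, and let $x$ be in the relative interior of $\Sigma$. If $G(x)$ were positive definite on $N_0^\perp$, then $x$ would be an interior point of $\Omega$. So there is $0\ne\kappa=(\kappa_1;\kappa_1')\in\ker G(x)\cap N_0^\perp$. By (P4), $G\kappa=0$ on $\Sigma$. Subtracting at two distinct points $(a,b),(\tilde a,\tilde b)$ of $\Sigma$ gives $(a-\tilde a)\Lambda_1\kappa_1=0$ and $(b-\tilde b)\Lambda_3\kappa_1'=0$, so $\Lambda_1\kappa_1=0$ and $\Lambda_3\kappa_1'=0$. Then $G(a,b)\kappa$ does not depend on $(a,b)$, so it is $0$ everywhere and $\kappa\in N_0$, a contradiction.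
\end{proof}

\section{Non-adjacent rays}\label{sec:nonadjacent}

We prove Proposition~\ref{prop:three}. A polygon has at least three vertices; suppose that $C_1$ has at least four extreme rays. Let $v,w,v'$ generate three consecutive ones, so that $v,v'$ are not adjacent. Let $f_2$ vanish at $v,w$ and $f_4$ at $w,v'$, let $f_1$ be the other facet functional at $v$ and $f_3$ the other one at $v'$, and let $\ell(v)=\ell(v')=0$, $\ell(w)>0$ (Figure~\ref{fig:polygon}). The chord $[v,v']$ cuts off the vertex $w$ alone, so $\ell<0$ on all extreme rays other than those of $v,w,v'$.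

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[thick] (0,1)--(2,2.2)--(4,1)--(3.3,-1)--(0.7,-1)--cycle;
\draw[dashed] (0,1)--(4,1);
\fill (0,1) circle (1.6pt) node[left] {$v$};
\fill (2,2.2) circle (1.6pt) node[above] {$w$};
\fill (4,1) circle (1.6pt) node[right] {$v'$};
\fill (0.7,-1) circle (1.6pt) node[below left] {$x$};
\fill (3.3,-1) circle (1.6pt) node[below right] {$x'$};
\node[above left] at (1,1.6) {$f_2=0$};
\node[above right] at (3,1.6) {$f_4=0$};
\node[left] at (0.33,0) {$f_1=0$};
\node[right] at (3.67,0) {$f_3=0$};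
\node at (2,1.45) {$\ell>0$};
\node at (2,0.2) {$\ell<0$};
\end{tikzpicture}
\caption{Cross-section of a three-dimensional cone with at least four extreme rays: consecutive vertices $v,w,v'$, the facet functionals $f_1,f_2$ at $v$ and $f_3,f_4$ at $v'$, and the chord $\ell=0$ (dashed). For a quadrilateral, $x=x'$.}\label{fig:polygon}
\end{figure}

Write $\ell=\alpha_1f_1-\alpha_2f_2$. At $w$ we have $f_2=0<f_1$, so $\alpha_1>0$. The second extreme ray $\mathbb R_+x$ of the facet $f_1=0$ is not that of $w$, and not that of $v'$ since $v,v'$ are not adjacent; so $\ell(x)<0$, $f_1(x)=0<f_2(x)$, and $\alpha_2>0$. Evaluating $\ell=\alpha_3f_3-\alpha_4f_4$ at $w$ and at the second extreme ray $\mathbb R_+x'$ of the facet $f_3=0$ gives $\alpha_3,\alpha_4>0$. The four facets are distinct ($f_1$ and $f_3$ because $v,v'$ are not adjacent), so we can rescale the four functionals independently and obtain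
\begin{equation}\label{eq:ell}
\ell=f_1-f_2=f_3-f_4 .
\end{equation}
This is the relation $H=F_1-F_2=F_3-F_4$ of Section~\ref{sec:square}. Let $\Lambda_1,\dots,\Lambda_4,M$ be the matrices of Section~\ref{sec:tworays} for $v,v'$.

\subsection*{The coupling matrix}

\begin{lemma}\label{lem:M}
$M\ne0$, $\ \ker\Lambda_1,\ker\Lambda_2\subseteq\ker M^T$, and $\ker\Lambda_3,\ker\Lambda_4\subseteq\ker M$.
\end{lemma}

\begin{proof}
If $M=0$, then $\mathcal L(0,0;0,0;1)=0\succeq0$. In a representation by $y,y'$ we have $\hat f_1y=\hat f_2y=0$ by (P0), so $\hat\ell y=0$, contradicting $y^T\hat\ell y'=1$.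

Apply Lemma~\ref{lem:adjacent} to the adjacent rays $v,w$, with $t=f_2$, $u=f_1$, $q=f_4$. It gives $y,y'$ with $\hat f_1y=0$, $\hat f_4y'=0$ and $y^T\hat f_2y=y^T\hat f_2y'=1$. By \eqref{eq:ell}, $y^T\hat\ell y'=y^T\hat f_1y'-y^T\hat f_2y'=-1$. With $\tau=y'^T\hat f_3y'$, Lemma~\ref{lem:two}(1) for $v,v'$ gives
\[
\mathcal L(0,1;\tau,0;-1)=\begin{pmatrix}\Lambda_2&-M\\-M^T&\tau\Lambda_3\end{pmatrix}\succeq0,
\]
and (P1) yields the claims for $\Lambda_2$ and $\Lambda_3$. Next apply Lemma~\ref{lem:adjacent} to $w,v'$, with $t=f_4$, $u=f_2$, $q=f_3$. It gives $y,y'$ with $\hat f_2y=0$, $\hat f_3y'=0$ and $y'^T\hat f_4y'=y^T\hat f_4y'=1$. Now $y^T\hat\ell y'=y^T\hat f_3y'-y^T\hat f_4y'=-1$, and with $\tau=y^T\hat f_1y$,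
\[
\mathcal L(\tau,0;0,1;-1)=\begin{pmatrix}\tau\Lambda_1&-M\\-M^T&\Lambda_4\end{pmatrix}\succeq0,
\]
which yields the claims for $\Lambda_1$ and $\Lambda_4$.
\end{proof}

The first claim is what fails for the matrix square: there $A=\operatorname{diag}(f_1,f_2,f_3,f_4)$, the spaces $E,E'$ are spanned by the first two and the last two coordinate vectors, and $M=0$.

\subsection*{A convex body of $2\times2$ matrices}

We fix the diagonal data and let $Z$ vary. For $n=m=1$ the admissible $Z$ form an interval, which is always a polytope, so nothing can be learned. We take $n=m=2$, index the rows of $Z$ by $i\in\{1,2\}$ and the columns by $j\in\{3,4\}$, and put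
\[
\mathcal Z=\{Z\in\mathbb R^{2\times2}:\mathcal L(Z)\succeq0\},\qquad\mathcal L(Z)=\mathcal L\bigl(\operatorname{diag}(1,0),\operatorname{diag}(0,1);\operatorname{diag}(1,0),\operatorname{diag}(0,1);Z\bigr).
\]
On vectors $\kappa=(\kappa_1,\kappa_2,\kappa_3,\kappa_4)\in E\oplus E\oplus E'\oplus E'$ we have $\mathcal L(Z)=\mathcal L_0+\mathcal M(Z)$ with
\[
\mathcal L_0=\Lambda_1\oplus\Lambda_2\oplus\Lambda_3\oplus\Lambda_4,\qquad
\mathcal M(\delta)=\begin{pmatrix}0&0&\delta_{13}M&\delta_{14}M\\0&0&\delta_{23}M&\delta_{24}M\\ \delta_{13}M^T&\delta_{23}M^T&0&0\\ \delta_{14}M^T&\delta_{24}M^T&0&0\end{pmatrix}.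
\]
These diagonal data place each representing vector in the kernel of one facet functional, which will turn \eqref{eq:row1} and \eqref{eq:row2} into eigenvalue equations. The price is that $\mathcal L_0$ may be singular, and Lemma~\ref{lem:M} shows that this is harmless: every $\mathcal M(\delta)$, hence every $\mathcal L(Z)$, vanishes on $\ker\mathcal L_0=\bigoplus_i\ker\Lambda_i$ and, being symmetric, maps $\mathcal W=(\ker\mathcal L_0)^\perp$ to itself. On $\mathcal W$ we have $\mathcal L_0\succ0$. Put $K(Z)=\mathcal W\cap\ker\mathcal L(Z)$.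

The set $\mathcal Z$ is closed and convex. It has $0$ in its interior, as does every $Z\in\mathcal Z$ with $K(Z)=0$ itself lie in the interior. It is bounded: choose $p,p'$ with $p^TMp'\ne0$; the principal submatrix on the blocks $i,j$ gives $(Z_{ij}\,p^TMp')^2\le(p^T\Lambda_ip)(p'^T\Lambda_jp')$.

Call $Z\in\mathcal Z$ \emph{nondegenerate} if the following two conditions hold for real numbers $s_1,s_2,b_3,b_4$:
\begin{itemize}
\item[(N1)] if $s_1M^T\kappa_1+s_2M^T\kappa_2=0$ for all $\kappa\in K(Z)$, then $s_1=s_2=0$;
\item[(N2)] if $b_3M\kappa_3+b_4M\kappa_4=0$ for all $\kappa\in K(Z)$, then $b_3=b_4=0$.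
\end{itemize}
The model to keep in mind is that of scalars $\Lambda_i=M=1$. Then $\mathcal L(Z)=\left(\begin{smallmatrix}I&Z\\Z^T&I\end{smallmatrix}\right)$, the set $\mathcal Z$ is the unit ball of the operator norm, and $K(Z)=\{(-Z\eta,\eta):Z^TZ\eta=\eta\}$. Condition (N2) asks that these $\eta$ span $\mathbb R^2$, so the nondegenerate points are the orthogonal matrices, an infinite set. We show that a generator $B$ allows only finitely many nondegenerate points, that these span $\mathcal Z$, and that $\mathcal Z$ is never a polytope.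

\begin{lemma}\label{lem:A}
There are only finitely many nondegenerate $Z\in\mathcal Z$.
\end{lemma}

\begin{proof}
Let $i\mapsto i^*$ exchange $1$ with $2$ and $3$ with $4$. Let $Z$ be nondegenerate, represented by $Y=[y_1\ y_2]$ and $Y'=[y_3\ y_4]$ as in Lemma~\ref{lem:two}(1). The diagonal data and (P0) give
\[
y_i^T\hat f_iy_i=1,\qquad\hat f_{i^*}y_i=0\qquad(i=1,\dots,4),\qquad Z_{ij}=y_i^T\hat\ell y_j .
\]

Fix $j\in\{3,4\}$ and let $z\in\ker\hat f_{j^*}$ with $z^T\hat f_jy_j=0$. All four numbers $z^T\hat f_\mu y_\nu$ with $\mu,\nu\in\{3,4\}$ vanish: for $\mu=j^*$ because $\hat f_{j^*}z=0$, for $\mu=\nu=j$ by assumption, and for $\mu=j$, $\nu=j^*$ because $\hat f_jy_{j^*}=0$. So \eqref{eq:row2} reads $(z^T\hat\ell y_1)M^T\kappa_1+(z^T\hat\ell y_2)M^T\kappa_2=0$ for $\kappa\in K(Z)$, and (N1) gives $z^T\hat\ell y_1=z^T\hat\ell y_2=0$. For an arbitrary $z\in\ker\hat f_{j^*}$ apply this to $z-(z^T\hat f_jy_j)y_j$, which lies in $\ker\hat f_{j^*}$ and satisfies the assumption: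
\begin{equation}\label{eq:eig1}
y_i^T\hat\ell z=Z_{ij}\,y_j^T\hat f_jz\qquad(z\in\ker\hat f_{j^*},\ i=1,2).
\end{equation}
Fix $i\in\{1,2\}$ and let $z\in\ker\hat f_{i^*}$ with $z^T\hat f_iy_i=0$. By the same three reasons $z^T\hat f_\mu y_\nu=0$ for $\mu,\nu\in\{1,2\}$, so \eqref{eq:row1} reads $(z^T\hat\ell y_3)M\kappa_3+(z^T\hat\ell y_4)M\kappa_4=0$, and (N2) gives $z^T\hat\ell y_3=z^T\hat\ell y_4=0$. Subtracting $(z^T\hat f_iy_i)y_i$ from a general $z$ gives
\begin{equation}\label{eq:eig2}
z^T\hat\ell y_j=Z_{ij}\,z^T\hat f_iy_i\qquad(z\in\ker\hat f_{i^*},\ j=3,4).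
\end{equation}

These equations say that $|Z_{ij}|$ is a singular value of an operator that depends only on $B$. For $i=1,\dots,4$ let
\[
H_i=\ker f_{i^*}(B)\big/\bigl(\ker f_i(B)\cap\ker f_{i^*}(B)\bigr),\qquad\langle\xi,\xi'\rangle_i=\xi^Tf_i(B)\xi' .
\]
This form is well defined on $H_i$, and it is positive definite by (P0). By \eqref{eq:ell}, $\ell(B)$ annihilates the subspaces divided out, so $\xi^T\ell(B)\zeta$ is a bilinear form on $H_i\times H_j$, and there is an operator $T_{ij}:H_j\to H_i$ with $\langle\xi,T_{ij}\zeta\rangle_i=\xi^T\ell(B)\zeta$. Let $T_{ij}^*$ be its adjoint. The classes of $y_i$ and $y_j$ are unit vectors in $H_i^{\oplus r}$ and $H_j^{\oplus r}$, and \eqref{eq:eig2}, \eqref{eq:eig1} say $T_{ij}^{\oplus r}y_j=Z_{ij}y_i$ and $(T_{ij}^*)^{\oplus r}y_i=Z_{ij}y_j$. Hence $(T_{ij}T_{ij}^*)^{\oplus r}y_i=Z_{ij}^2y_i$, and a nonzero block of the class of $y_i$ shows that $Z_{ij}^2$ is an eigenvalue of $T_{ij}T_{ij}^*$. So there are finitely many possibilities for each real number $Z_{ij}$.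
\end{proof}

\begin{lemma}\label{lem:B}
If $Q\in\mathbb R^{2\times2}$ is invertible and $Z$ maximizes $\operatorname{tr}(Q^TZ)$ over $\mathcal Z$, then $Z$ is nondegenerate.
\end{lemma}

\begin{proof}
For $s=(s_1,s_2)^T$, $b=(b_3,b_4)^T$ and any $\kappa$,
\[
\kappa^T\mathcal M(sb^T)\kappa=2\,(s_1\kappa_1+s_2\kappa_2)^TM(b_3\kappa_3+b_4\kappa_4).
\]
Suppose that this vanishes for all $\kappa\in K(Z)$. We claim that $s^TQb=0$. The direction $\pm sb^T$ is only tangent to $\mathcal Z$, so we tilt it toward the interior point $0$: let $\eta>0$ and $\delta=\pm sb^T-\eta Z$. Since $\mathcal M(-\eta Z)=\eta(\mathcal L_0-\mathcal L(Z))$, we have $\kappa^T\mathcal M(\delta)\kappa=\eta\,\kappa^T\mathcal L_0\kappa>0$ for $0\ne\kappa\in K(Z)$. By (P2) on $\mathcal W$, $\mathcal L(Z+\varepsilon\delta)=\mathcal L(Z)+\varepsilon\mathcal M(\delta)\succeq0$ for small $\varepsilon>0$. Maximality gives $0\ge\operatorname{tr}(Q^T\delta)=\pm s^TQb-\eta\operatorname{tr}(Q^TZ)$, and $\eta\to0$ proves the claim.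

If (N2) fails for some $b\ne0$, the claim applies to every $s$, so $Qb=0$. If (N1) fails for some $s\ne0$, it applies to every $b$, so $s^TQ=0$. Both contradict invertibility.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:three}]
Let $\mathcal Z_0$ be the finite set of nondegenerate points. By Lemma~\ref{lem:B} it is nonempty, and the maxima of $\operatorname{tr}(Q^T\,\cdot\,)$ over $\mathcal Z$ and over $\mathcal Z_0$ agree for invertible $Q$. Both maxima are continuous in $Q$ and invertible matrices are dense, so they agree for all $Q$. A point of $\mathcal Z$ outside $\operatorname{conv}\mathcal Z_0$ could be strictly separated from it, so $\mathcal Z=\operatorname{conv}\mathcal Z_0$ is a polytope with nonempty interior in $\mathbb R^{2\times2}\cong\mathbb R^4$.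

Let $\Phi$ be a facet, $\Delta$ the $3$-dimensional space spanned by differences of points of $\Phi$, and $Z$ a point of the relative interior of $\Phi$. As $Z$ is a boundary point, there is $0\ne\kappa\in K(Z)$. By (P4), $\mathcal L(Z')\kappa=0$ for $Z'\in\Phi$, so $\mathcal M(\delta)\kappa=0$ for $\delta\in\Delta$:
\[
\delta_{i3}M\kappa_3+\delta_{i4}M\kappa_4=0\quad(i=1,2),\qquad\delta_{1j}M^T\kappa_1+\delta_{2j}M^T\kappa_2=0\quad(j=3,4).
\]
If $(M\kappa_3,M\kappa_4)\ne(0,0)$, there is $p$ with $\omega=(p^TM\kappa_3,p^TM\kappa_4)^T\ne0$, and $\delta\omega=0$ for all $\delta\in\Delta$. But $\{\delta:\delta\omega=0\}$ has dimension $2<3$; here it matters that $Z$ has two rows, each of which loses a dimension. So $M\kappa_3=M\kappa_4=0$. If $(M^T\kappa_1,M^T\kappa_2)\ne(0,0)$, we get in the same way $\omega\ne0$ with $\omega^T\delta=0$ on $\Delta$, again a condition of codimension $2$. So $M^T\kappa_1=M^T\kappa_2=0$. Then $\mathcal M(Z)\kappa=0$ and $\mathcal L_0\kappa=\mathcal L(Z)\kappa=0$ with $\kappa\in\mathcal W$, which forces $\kappa=0$. This contradiction shows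 that $C_1$ has exactly three extreme rays.
\end{proof}

This completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:cone}.

\section{The complex case}\label{sec:complex}

The real field is essential. Replace symmetric by Hermitian matrices, transposes of coefficients by adjoints, and orthogonal by unitary equivalence. Let $\sigma=(\sigma_1,\sigma_2,\sigma_3)$ be the Pauli matrices
\[
\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad\sigma_2=\begin{pmatrix}0&-i\\i&0\end{pmatrix},\qquad\sigma_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix},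
\]
and consider the complex free spectrahedron $\mathcal D=\{X:I+\sum_\mu\sigma_\mu^T\otimes X_\mu\succeq0\}$. For $x\in\mathbb R^3$ the matrix $\sum_\mu x_\mu\sigma_\mu^T$ has trace $0$ and square $|x|^2I$, so its eigenvalues are $\pm|x|$ and the first level of $\mathcal D$ is the unit ball.

With the matrix units $E_{ij}$ of $M_2(\mathbb C)$ one has the identity of $4\times4$ matrices
\[
\sum_{i,j}E_{ij}\otimes E_{ij}=\tfrac12\Bigl(I\otimes I+\sum_\mu\sigma_\mu^T\otimes\sigma_\mu\Bigr).
\]
The left side is $\xi\xi^*$ for $\xi=e_1\otimes e_1+e_2\otimes e_2$, so $\sigma\in\mathcal D$. For a tuple $X$ of level $n$ let $\Psi:M_2(\mathbb C)\to M_n(\mathbb C)$ be the linear map with $\Psi(I)=I$ and $\Psi(\sigma_\mu)=X_\mu$. Applying $\Psi$ to the second factor of the identity shows that $X\in\mathcal D$ exactly when the Choi matrix $\sum_{i,j}E_{ij}\otimes\Psi(E_{ij})$ is positive semidefinite. Choi's theorem states that then $\Psi(T)=\sum_jV_j^*TV_j$ for finitely many matrices $V_j$, which we may take nonzero; and $\sum_jV_j^*V_j=\Psi(I)=I$. So every $X\in\mathcal D$ equals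 $\sum_jV_j^*\sigma V_j$, and $\mathcal D$ is the matrix convex hull of the single point $\sigma$. If $X$ is free extreme, then $\sigma$ is unitarily equivalent to $X$ or to a direct sum $X\oplus Z$ of two points of level one; the latter is impossible, as $\sigma_1$ and $\sigma_2$ do not commute. So $\mathcal D$ has at most one free extreme point, while its first level is not a simplex, and the analogue of Theorem~\ref{thm:main} fails for complex free spectrahedra.

The first level here is not even a polytope, so Lemma~\ref{lem:polyhedral} already fails. In its proof the off-diagonal entry $\beta=y^*Bz$ now has complex coordinates, and $v\pm\varepsilon\beta$ is no longer a point of $V$.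

\begin{thebibliography}{9}
\bibitem{EG} Eric Evert, Jack Graham, \emph{Graded face lifts and free extreme points of free spectrahedra}, arXiv:2608.24773 (2026).
\end{thebibliography}
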